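\title{Distinguished Fr\'echet spaces and infinite games: the descriptive complexity of a barreled strong dual}

\begin{abstract}
A Fr\'echet space is distinguished if its strong dual is barreled. We determine the descriptive complexity of the set $\mathrm D$ of distinguished spaces in the standard Borel space of separable Fr\'echet spaces. It is complete, under Borel reductions, for the class $\Game(\boldsymbol\Sigma^0_2\wedge\boldsymbol\Pi^0_2)$ given by the infinite games in which Player~I must make one event happen infinitely often and another only finitely often. Consequently $\mathrm D$ is $\boldsymbol\Delta^1_2$, it is both $\boldsymbol\Sigma^1_1$-hard and $\boldsymbol\Pi^1_1$-hard, and it does not belong to the smallest $\sigma$-algebra that contains the Borel sets and is closed under the Suslin operation. All proofs are carried out in ZFC.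
\end{abstract}

\section{Introduction}

\subsection{The problem}

Scalars are real, $\omega=\{0,1,2,\dots\}$, and a Fr\'echet space is a complete metrizable locally convex space. Let $C(\mathbb R)$ be the Fr\'echet space of continuous real functions on $\mathbb R$ with the topology of uniform convergence on compact sets. Every separable Fr\'echet space is isomorphic to a closed subspace of $C(\mathbb R)$. The set $\mathrm{SF}$ of closed linear subspaces of $C(\mathbb R)$, with the Effros Borel structure generated by the sets $\{X: X\cap O\neq\emptyset\}$ for $O\subseteq C(\mathbb R)$ open, is a standard Borel space, and it codes the separable Fr\'echet spaces. An isomorphism-invariant property of such spaces becomes a subset of $\mathrm{SF}$, and the position of this subset among the Borel, analytic, coanalytic and higher projective sets limits how simply the property can be characterized.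

A \emph{barrel} in a locally convex space is a closed, convex, balanced and absorbing set, and the space is \emph{barreled} if every barrel is a neighborhood of $0$. The \emph{strong dual} of a Fr\'echet space $X$ is $X^*$ with the topology of uniform convergence on the bounded subsets of $X$, and $X$ is \emph{distinguished} if its strong dual is barreled. A Banach space is distinguished: its strong dual is a Banach space, and there barrels are neighborhoods of $0$ by the Baire category theorem. The dual of a Fr\'echet space is only an increasing union of Banach spaces. A barrel absorbs the unit ball of each of them, but to be a strong neighborhood of $0$ it has to contain the polar of a single bounded subset of $X$. So the definition asks whether $X$ has enough bounded sets. The problem we solve comes from \cite{BCF}: \emph{determine the descriptive complexity of}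
\[
\mathrm D=\{X\in\mathrm{SF}: X\text{ is distinguished}\}.
\]

The definition quantifies over subsets of $X^*$, which need not be separable (take $X=\ell_1$), so at first sight $\mathrm D$ need not even be projective. Proposition~\ref{prop:starprime} below removes this obstacle: $X$ fails to be distinguished if and only if a statement of the form
\[
\exists\lambda\in\omega^\omega\ \ \forall\mu\in\omega^\omega\ \ \exists (x_N)_{N\in\omega}\ \ [\,\text{Borel condition}\,]
\]
holds. Counting quantifiers makes $\mathrm D$ a $\boldsymbol\Pi^1_3$ set, and one would guess that $\mathrm D$ is complete either for $\boldsymbol\Pi^1_3$ or, after eliminating a quantifier or two, for a lower level of the projective hierarchy. Neither is the case. The sequences $\lambda$ and $\mu$ enter only as upper bounds, so a compact set of candidates for either can be replaced by one dominating candidate. This makes it possible to interleave the three quantifiers into one infinite game with a simple payoff, and the complexity of $\mathrm D$ turns out to be exactly that of deciding who wins such games.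

\subsection{The game and the results}

Let $\omega^{<\omega}$ be the set of finite sequences of natural numbers, called \emph{positions}, and let $\mathbb L=\{0,1,2\}^{\omega^{<\omega}}$ be the compact metrizable space of \emph{labelings} of positions. For $\ell\in\mathbb L$ let $G(\ell)$ be the game in which Players I and II build $\alpha\in\omega^\omega$, with I choosing $\alpha(0),\alpha(2),\dots$ and II choosing $\alpha(1),\alpha(3),\dots$, and in which
\begin{quote}
I wins if and only if $\ell(\alpha{\upharpoonright}i)=1$ for infinitely many $i$ and $\ell(\alpha{\upharpoonright}i)=2$ for only finitely many $i$.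
\end{quote}
For example, I wins every play if $\ell\equiv1$, and II wins every play if $\ell\equiv0$ or $\ell\equiv2$. Put
\[
W=\{\ell\in\mathbb L:\text{I has a winning strategy in }G(\ell)\}.
\]
For a standard Borel space $Y$ let
\[
\Gamma(Y)=\{f^{-1}(W): f\colon Y\to\mathbb L\text{ Borel}\},\qquad \check\Gamma(Y)=\{Y\setminus A: A\in\Gamma(Y)\}.
\]
Both classes are closed under Borel preimages. A set is \emph{$\Gamma$-complete} if it lies in $\Gamma$ and every set in $\Gamma$ is a Borel preimage of it.

\begin{theorem}\label{thm:main}
$\mathrm D\in\Gamma(\mathrm{SF})$, and there is a Borel map $\Phi\colon\mathbb L\to\mathrm{SF}$ with $\Phi^{-1}(\mathrm D)=W$. Thus $\mathrm D$ is $\Gamma$-complete.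
\end{theorem}

The second theorem identifies $\Gamma$. For $P\subseteq\omega^\omega\times\omega^\omega$ and $y\in\omega^\omega$ let $P_y=\{\alpha:(y,\alpha)\in P\}$, and let $\Game P$ be the set of $y$ such that I has a winning strategy in the game in which the players alternate as in $G(\ell)$ and I wins if and only if $\alpha\in P_y$. The class $\Game(\boldsymbol\Sigma^0_2\wedge\boldsymbol\Pi^0_2)$ consists of the sets $\Game(Q\cap R)$ with $Q\in\boldsymbol\Pi^0_2$ and $R\in\boldsymbol\Sigma^0_2$ in $\omega^\omega\times\omega^\omega$. The Suslin operation $\mathcal A$ is recalled in Section~\ref{sec:dst}.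

\begin{theorem}\label{thm:class}
\begin{enumerate}
\item[(a)] $\Gamma(\omega^\omega)=\Game(\boldsymbol\Sigma^0_2\wedge\boldsymbol\Pi^0_2)$.
\item[(b)] $\Gamma\subseteq\boldsymbol\Delta^1_2$.
\item[(c)] $\Gamma\neq\check\Gamma$; in fact $\mathbb L\setminus W\notin\Gamma(\mathbb L)$.
\item[(d)] $\Gamma\cap\check\Gamma$ is, on each standard Borel space, a $\sigma$-algebra that contains the Borel sets and is closed under the Suslin operation $\mathcal A$.
\end{enumerate}
\end{theorem}

The \emph{$C$-sets} of a standard Borel space form the smallest $\sigma$-algebra that contains the Borel sets and is closed under $\mathcal A$.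

\begin{corollary}\label{cor:cons}
The set $\mathrm D$ is $\boldsymbol\Delta^1_2$, is $\boldsymbol\Sigma^1_1$-hard and $\boldsymbol\Pi^1_1$-hard, is neither $\boldsymbol\Sigma^1_1$ nor $\boldsymbol\Pi^1_1$, is not Borel reducible to its complement, and is not a $C$-set.
\end{corollary}

In particular $\mathrm D$ is complete for none of the classes $\boldsymbol\Sigma^1_n$, $\boldsymbol\Pi^1_n$: for $n=1$ it does not belong to them, and for $n\ge2$ hardness would put the whole class inside $\boldsymbol\Delta^1_2$, although the projective hierarchy is strict.

Section~\ref{sec:criterion} turns distinguishedness into a condition on sequences in $X$, and Section~\ref{sec:examples} tests the condition on two small spaces that contain the idea of the reduction $\Phi$. Sections~\ref{sec:upper} and~\ref{sec:lower} prove the two halves of Theorem~\ref{thm:main}. Section~\ref{sec:class}, which involves no functional analysis, proves Theorem~\ref{thm:class} and Corollary~\ref{cor:cons}.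

\section{Background}

\subsection{Seminorms and duality}\label{sec:duality}

Let $X$ be a Fr\'echet space. An \emph{admissible sequence} for $X$ is a sequence $(p_k)_{k\in\omega}$ of seminorms that defines the topology and satisfies $2p_k\le p_{k+1}$; any increasing defining sequence becomes admissible after multiplying its $k$-th term by $2^k$. The factor $2$ absorbs constants: a continuous seminorm is bounded by some $Cp_k$, hence by $p_{k+m}$ if $2^m\ge C$. A set $B\subseteq X$ is bounded if and only if $\sup_Bp_k<\infty$ for all $k$. Put $U_k=\{x:p_k(x)\le1\}$.

\emph{Absolutely convex} means convex and balanced; for real scalars, convex and symmetric. For $A\subseteq X$ and $M\subseteq X^*$ let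
\[
A^\circ=\{y\in X^*:|y(x)|\le1\ \forall x\in A\},\qquad M_\circ=\{x\in X:|y(x)|\le1\ \forall y\in M\}.
\]
Then $y\in U_k^\circ$ means $|y|\le p_k$, so $X^*=\bigcup_kU_k^\circ$. The sets $B^\circ$ with $B$ bounded form a base of neighborhoods of $0$ in the strong dual. We use the following textbook facts.
\begin{enumerate}
\item[(F1)] (Bipolar theorem) $(A^\circ)_\circ=A$ if $A\subseteq X$ is closed and absolutely convex, and $(M_\circ)^\circ=M$ if $M\subseteq X^*$ is weak$^*$ closed and absolutely convex.
\item[(F2)] (Alaoglu) Each $U_k^\circ$ is weak$^*$ compact.
\item[(F3)] (Hahn--Banach separation) If $A,A'\subseteq X$ are disjoint, nonempty and convex, and $A$ is open, there is $y\in X^*\setminus\{0\}$ with $\sup_Ay\le\inf_{A'}y$.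
\item[(F4)] (Baire) A barrel in a Banach space is a neighborhood of $0$.
\end{enumerate}

\subsection{Descriptive set theory and games}\label{sec:dst}

In a Polish space, $\boldsymbol\Sigma^0_2$ means $F_\sigma$, $\boldsymbol\Pi^0_2$ means $G_\delta$, and $\boldsymbol\Sigma^0_3$ means a countable union of $G_\delta$ sets. In a standard Borel space $Y$, the $\boldsymbol\Sigma^1_1$ (analytic) sets are the projections of Borel subsets of $Y\times\omega^\omega$, the $\boldsymbol\Pi^1_n$ sets are the complements of $\boldsymbol\Sigma^1_n$ sets, the $\boldsymbol\Sigma^1_{n+1}$ sets are the projections of $\boldsymbol\Pi^1_n$ subsets of $Y\times\omega^\omega$, and $\boldsymbol\Delta^1_n=\boldsymbol\Sigma^1_n\cap\boldsymbol\Pi^1_n$. These classes are closed under Borel preimages. A set $A\subseteq Y$ is \emph{Borel reducible} to $A'\subseteq Y'$ if $A=f^{-1}(A')$ for a Borel map $f\colon Y\to Y'$, and $A'$ is \emph{hard} for a class if every set in the class is Borel reducible to it. The \emph{Suslin operation} assigns to a family $(A_s)_{s\in\omega^{<\omega}}$ of subsets of $Y$ the set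
\[
\mathcal A(A_s)=\bigcup_{\alpha\in\omega^\omega}\bigcap_{n\in\omega}A_{\alpha\upharpoonright n},
\]
and every analytic set is obtained by applying $\mathcal A$ to a family of Borel sets.

A \emph{strategy} for a player assigns a move to each position at which this player has to move; it is \emph{winning} if the player wins every play that follows it. A game is \emph{determined} if one of the players has a winning strategy; both cannot have one. The set of plays of $G(\ell)$ won by I is the intersection of the $\boldsymbol\Pi^0_2$ set ``infinitely many labels $1$'' and the $\boldsymbol\Sigma^0_2$ set ``finitely many labels $2$''. It is therefore $\boldsymbol\Sigma^0_3$, and $G(\ell)$ is determined by Davis's theorem on $\boldsymbol\Sigma^0_3$-determinacy, or by Martin's theorem on Borel determinacy. Thus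
\[
\ell\notin W\iff\text{II has a winning strategy in }G(\ell),
\]
a fact we refer to simply as \emph{determinacy}.

\section{A sequential criterion}\label{sec:criterion}

Throughout this section $X$ is a separable Fr\'echet space with an admissible sequence $(p_k)$. For $\lambda\in\omega^\omega$ and $N\in\omega$ put
\[
V_{\lambda,N}=\{x\in X: p_k(x)\le\lambda_k\text{ for all }k\le N\}.
\]
These sets decrease with $N$ to the bounded set $\{x: p_k(x)\le\lambda_k\ \forall k\}$, and they increase with $\lambda$. A sequence with $x_N\in V_{\lambda,N}$ for all $N$ is bounded, since $p_k(x_N)\le\lambda_k$ for $N\ge k$; but the bound on $p_k$ depends on the sequence, because $p_k(x_N)$ is unrestricted for $N<k$. The criterion says that $X$ is distinguished exactly when, for each $\lambda$, one bounded set can nevertheless serve all these sequences at once.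

\subsection{From barrels to sequences}

The first step is to replace arbitrary barrels by a family indexed by $\omega^\omega$. For $\lambda\in\omega^\omega$ with all $\lambda_k\ge1$ let $C_{\lambda,N}=V_{\lambda,N}^\circ$ and $C_\lambda=\bigcup_NC_{\lambda,N}$, an increasing union of absolutely convex sets.

\begin{lemma}\label{lem:C}
\begin{enumerate}
\item[(a)] $C_{\lambda,N}$ is the absolutely convex hull of $\bigcup_{k\le N}\lambda_k^{-1}U_k^\circ$. It is weak$^*$ compact and contained in $U_N^\circ$.
\item[(b)] The strong closure of $C_\lambda$ is a barrel in the strong dual.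
\item[(c)] Every barrel in the strong dual contains some $C_\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since the sets $U_k^\circ$ are absolutely convex, the hull $M$ in question consists of the sums $\sum_{k\le N}t_k\lambda_k^{-1}y_k$ with $\sum|t_k|\le1$ and $y_k\in U_k^\circ$. So $M$ is a continuous image of a product of compact sets by (F2), hence weak$^*$ compact. By (F1), $M_\circ=\bigcap_{k\le N}\lambda_k(U_k^\circ)_\circ=\bigcap_{k\le N}\lambda_kU_k=V_{\lambda,N}$ and $M=(M_\circ)^\circ=C_{\lambda,N}$. Finally $U_N\subseteq V_{\lambda,N}$, because $p_k\le p_N\le1\le\lambda_k$ on $U_N$ for $k\le N$, and taking polars gives $C_{\lambda,N}\subseteq U_N^\circ$.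

(b) The closure is closed and absolutely convex, and it is absorbing because $\lambda_k^{-1}U_k^\circ\subseteq C_\lambda$ and $X^*=\bigcup_kU_k^\circ$.

(c) Let $H$ be a barrel. The space $X_k^*=\operatorname{span}U_k^\circ$, normed by $\|y\|_k=\sup_{U_k}|y|$, is the dual of the normed space $(X/\ker p_k,p_k)$, hence a Banach space with unit ball $U_k^\circ$. The inclusion of $X_k^*$ into the strong dual is continuous, since $\sup_B|y|\le\|y\|_k\sup_Bp_k$ for bounded $B$. So $H\cap X_k^*$ is a barrel in $X_k^*$, and by (F4) there is an integer $\lambda_k\ge1$ with $\lambda_k^{-1}U_k^\circ\subseteq H$. As $H$ is absolutely convex, (a) gives $C_\lambda\subseteq H$.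
\end{proof}

\begin{proposition}\label{prop:star}
Let $X_0\subseteq X$ be dense. Then $X$ is not distinguished if and only if
\begin{enumerate}
\item[$(*)$] there are $n\in\omega$ and $\lambda\in\omega^\omega$ such that for every bounded $B\subseteq X$ there are $y\in X^*$ and $x_N\in V_{\lambda,N}\cap X_0$ $(N\in\omega)$ with $|y|\le p_n$, $|y|\le1$ on $B$, and $y(x_N)\ge2$ for all $N$.
\end{enumerate}
\end{proposition}

\begin{proof}
Suppose that $(*)$ holds. Increasing $\lambda$ enlarges the sets $V_{\lambda,N}$, so we may assume that all $\lambda_k\ge1$. Let $H$ be the strong closure of $C_\lambda$, a barrel by Lemma~\ref{lem:C}(b), and suppose that $B^\circ\subseteq H$ for some bounded $B$. Take $y$ and $(x_N)$ from $(*)$ for this $B$. Then $y\in B^\circ\subseteq H$ and $\{x_N\}$ is bounded, so there is $y'\in C_\lambda$ with $|(y-y')(x_N)|\le\frac12$ for all $N$. Choose $N$ with $y'\in C_{\lambda,N}=V_{\lambda,N}^\circ$. Then $|y'(x_N)|\le1$ and $y(x_N)\le\frac32$, a contradiction. So $H$ is not a strong neighborhood of $0$, and $X$ is not distinguished.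

Now suppose that $(*)$ fails, and let $H$ be a barrel in the strong dual. By Lemma~\ref{lem:C}(c) there is $\lambda$ with all $\lambda_k\ge1$ and $C_\lambda\subseteq H$. We shall find a bounded set $B$ with $B^\circ\subseteq5C_\lambda$; then $(5B)^\circ\subseteq H$, and $X$ is distinguished.

\emph{Step 1: one $n$ at a time.} For each $n$ there is a bounded, closed, absolutely convex $B_n$ with $U_n^\circ\cap B_n^\circ\subseteq3C_\lambda$. Otherwise, for some $n$ and every such set $B$ there is $y\in U_n^\circ\cap B^\circ$ with $y\notin3V_{\lambda,N}^\circ$ for all $N$, so that for each $N$ some $x_N\in V_{\lambda,N}$ has $y(x_N)\ge3$ (the set $V_{\lambda,N}$ is symmetric). Choose $x_N'\in X_0$ with $p_{\max(N,n)}(x_N-x_N')\le1$. Then $p_k(x'_N)\le\lambda_k+1$ for $k\le N$, and $y(x_N')\ge3-p_n(x_N-x'_N)\ge2$. Every bounded set lies in a bounded, closed, absolutely convex one, so $(*)$ would hold with $n$ and $(\lambda_k+1)_k$.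

\emph{Step 2: gluing.} The union of the $B_n$ need not be bounded. We cut each of them down: let $B_n'=B_n\cap2V_{\lambda,n}$ and $B=\bigcup_nB_n'$. Then $p_k\le2\lambda_k$ on $B_n'$ for $n\ge k$, and $p_k$ is bounded on each of the finitely many remaining $B'_n$, so $B$ is bounded. It remains to see that the cut costs only a constant factor. Let $y\in B^\circ$ and pick $n$ with $y\in U_n^\circ$. The set $M=B_n^\circ+\frac12C_{\lambda,n}$ is absolutely convex, and it is weak$^*$ closed as the sum of a closed and a compact set. Since $M$ contains both summands, (F1) gives $M_\circ\subseteq B_n\cap2V_{\lambda,n}=B_n'$, and therefore $y\in(B_n')^\circ\subseteq(M_\circ)^\circ=M$. Write $y=y_1+y_2$ with $y_1\in B_n^\circ$ and $y_2\in\frac12C_{\lambda,n}\subseteq\frac12U_n^\circ$. Then $y_1=y-y_2\in\frac32U_n^\circ$, so $\frac23y_1\in U_n^\circ\cap B_n^\circ\subseteq3C_\lambda$, and $y\in\frac92C_\lambda+\frac12C_\lambda=5C_\lambda$.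
\end{proof}

\begin{example}\label{ex:CR}
$C(\mathbb R)$ is distinguished. Let $p_k(f)=2^k\max_{|t|\le k}|f(t)|$. Given $n,\lambda$, let $B=\{f:\sup_{\mathbb R}|f|\le\lambda_n\}$, and suppose that $y$ and $(x_N)$ are as in $(*)$. Let $b$ agree with $x_n$ on $[-n,n]$ and be constant on $(-\infty,-n]$ and on $[n,\infty)$. Then $b\in B$ and $p_n(x_n-b)=0$, so $y(x_n)=y(b)\le1$, a contradiction.
\end{example}

\subsection{Eliminating the dual}

To read $(*)$ as a statement about natural numbers we have to code the bounded sets $B$ and to remove the functional $y$. The first task is where separability is used.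

\begin{lemma}\label{lem:dense}
If $X_0\subseteq X$ is dense, every bounded $B\subseteq X$ is contained in the closure of a bounded subset of $X_0$.
\end{lemma}

\begin{proof}
Let $B\neq\emptyset$ and let $\{b_i:i\in\omega\}$ be dense in $B$. Choose $z_{i,m}\in X_0$ with $p_{i+m}(z_{i,m}-b_i)\le2^{-m}$. For each $k$ we have $p_k(z_{i,m})\le\sup_Bp_k+1$ whenever $i+m\ge k$, that is, for all but finitely many pairs $(i,m)$. So $\{z_{i,m}\}$ is bounded. Also $z_{i,m}\to b_i$ as $m\to\infty$, so the closure of $\{z_{i,m}\}$ contains every $b_i$, and hence $B$.
\end{proof}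

Let $(z_c)_{c\in\omega}$ enumerate, possibly with repetitions, a dense $\mathbb Q$-linear subspace $Z$ of $X$. For $\mu\in\omega^\omega$ put
\[
I_\mu=\{c\in\omega: p_m(z_c)\le\mu_m\text{ for all }m<c\},\qquad B_\mu=\{z_c:c\in I_\mu\}.
\]
The set $B_\mu$ is bounded, since $p_m\le\max(\mu_m,\max_{c\le m}p_m(z_c))$ on it, and a bounded set $B\subseteq Z$ is contained in $B_\mu$ as soon as $\mu_m\ge\sup_Bp_m$ for all $m$. The restriction to $m<c$ is made so that ``$c\in I_\mu$'' depends only on $\mu{\upharpoonright}c$; in the game of Section~\ref{sec:upper} it can then be verified after finitely many moves. Let $\operatorname{co}$ and $\operatorname{co}_{\mathbb Q}$ denote the sets of convex combinations with real and with rational coefficients.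

\begin{proposition}\label{prop:starprime}
$X$ is not distinguished if and only if
\begin{enumerate}
\item[$(**)$] there are $n\in\omega$ and $\lambda\in\omega^\omega$ such that for every $\mu\in\omega^\omega$ there are $x_N\in V_{\lambda,N}\cap Z$ $(N\in\omega)$ with $p_n(z-z_c)\ge1$ for all $z\in\operatorname{co}_{\mathbb Q}\{x_N:N\in\omega\}$ and $c\in I_\mu$.
\end{enumerate}
\end{proposition}

\begin{proof}
If $X$ is not distinguished, apply $(*)$ with $X_0=Z$ and $B=B_\mu$. For $z\in\operatorname{co}_{\mathbb Q}\{x_N\}$ and $c\in I_\mu$ we get $p_n(z-z_c)\ge y(z)-y(z_c)\ge2-1$.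

Conversely, let $n,\lambda$ be as in $(**)$. Let $B\ne\emptyset$ be bounded and let $\hat B$ be the closed absolutely convex hull of $2B$, which is bounded. By Lemma~\ref{lem:dense} there is $\mu$ with $\hat B\subseteq\overline{B_\mu}$; take $(x_N)$ for this $\mu$. By continuity of $p_n$, we have $p_n(z-b)\ge1$ for all $z\in\operatorname{co}\{x_N\}$ and $b\in\hat B$; that is, $\operatorname{co}\{x_N\}$ is disjoint from the open convex set $\hat B+\{p_n<1\}$. By (F3) and the symmetry of $\hat B$ and $\{p_n<1\}$ there is $y\neq0$ in $X^*$ with
\[
\sup_{\hat B}|y|+\sup_{\{p_n<1\}}|y|\le t:=\inf_Ny(x_N),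
\]
and $t>0$ because $y$ does not vanish on the neighborhood $\{p_n<1\}$ of $0$. The functional $y'=\frac2ty$ satisfies $|y'|\le2p_n\le p_{n+1}$, $|y'|\le2$ on $2B$, hence $|y'|\le1$ on $B$, and $y'(x_N)\ge2$ for all $N$. So $(*)$ holds with $n+1$, $\lambda$ and $X_0=Z$.
\end{proof}

Two monotonicity properties of $(**)$ drive the upper bound. A sequence $(x_N)$ that is allowed for $\lambda$ is allowed for every $\lambda'\ge\lambda$; and a sequence that stays away from $B_\mu$ stays away from $B_{\mu'}$ for every $\mu'\le\mu$, because $I_{\mu'}\subseteq I_\mu$.

\section{Two small spaces}\label{sec:examples}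

The reduction $\Phi$ rests on a switch that turns distinguishedness on and off. It is visible in a sum of two-dimensional blocks. For $(i,j)\in\omega^2$ let the block $(i,j)$ have basis $d_{i,j},e_{i,j}$, and for $v=v_dd_{i,j}+v_ee_{i,j}$ put $\sigma(v)=v_d+v_e$ and
\[
\|v\|_{k}=|\sigma(v)|\quad(k\le j),\qquad\qquad\|v\|_k=(1+i)|v_d|+|v_e|\quad(k>j).
\]
On the algebraic direct sum $F^+$ of the blocks let $q_k(x)=\sum_{i,j}\|x_{i,j}\|_k$ and $p_k=2^kq_k$. Let $X^+$ be the completion of $F^+$, let $F^-$ be the span of the vectors $d_{i,j}$, and let $X^-$ be its closure in $X^+$. The first $j+1$ seminorms cannot tell $d_{i,j}$ from its \emph{twin} $e_{i,j}$; the later ones see that $d_{i,j}$ is large and $e_{i,j}$ is not.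

\begin{example}\label{ex:minus}
$X^-$ is not distinguished. We check $(*)$ with $X_0=F^-$, $n=0$, $\lambda_k=4\cdot2^k$. Let $B\subseteq X^-$ be bounded; by Lemma~\ref{lem:dense} we may assume $B\subseteq F^-$, because the functional we construct is continuous. For $b\in B$ we have $(1+i)|\sigma(b_{i,j})|\le q_{j+1}(b)$, so for each $N$ there is $i_N$ with $|\sigma(b_{i_N,N})|\le2^{-N}$ for all $b\in B$. Put $x_N=4d_{i_N,N}$ and $y(x)=\frac12\sum_N\sigma(x_{i_N,N})$. Then $|y|\le p_0$, $|y|\le\frac12\sum_N2^{-N}=1$ on $B$, $y(x_N)=2$, and $p_k(x_N)=4\cdot2^k$ for $k\le N$.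
\end{example}

\begin{example}\label{ex:plus}
$X^+$ is distinguished. We refute $(*)$ with $X_0=F^+$. Given $n,\lambda$, let $B=\{x\in X^+:q_k(x)\le\lambda_n\ \forall k\}$, and suppose that $y$ and $(x_N)$ are as in $(*)$. Let $b$ be obtained from $x=x_n$ by leaving the blocks with $j<n$ unchanged and replacing the component $v$ in each block with $j\ge n$ by $\sigma(v)e_{i,j}$. For every $k$ we have $\|b_{i,j}\|_k\le\|x_{i,j}\|_n$: if $j<n$ because $\|\cdot\|_k\le\|\cdot\|_{j+1}=\|\cdot\|_n$ on the block, and if $j\ge n$ because $\|\sigma(v)e_{i,j}\|_k=|\sigma(v)|=\|v\|_n$. So $q_k(b)\le q_n(x)\le\lambda_n$ and $b\in B$. Also $p_n(x-b)=0$, since $\sigma(v-\sigma(v)e_{i,j})=0$. Hence $y(x_n)=y(b)\le1$, a contradiction.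
\end{example}

In $X^-$ the vectors $d_{i,N}$ escape from every bounded set as $i\to\infty$ while staying in $V_{\lambda,N}$. In $X^+$ they still escape, but they can be traded for their twins, which form a bounded set, at no cost for $p_n$. In Section~\ref{sec:lower} a labeling $\ell$ decides which twins are present, and the two examples become the cases ``II wins $G(\ell)$'' and ``I wins $G(\ell)$''.

\section{The upper bound: $\mathrm D\in\Gamma(\mathrm{SF})$}\label{sec:upper}

On $C(\mathbb R)$, and on all its closed subspaces, we use the admissible sequence of Example~\ref{ex:CR}. By the Kuratowski--Ryll-Nardzewski selection theorem \cite[12.13]{Kechris} there are Borel maps $d_j\colon\mathrm{SF}\to C(\mathbb R)$ such that $\{d_j(X):j\in\omega\}$ is a dense subset of $X$ for every $X\in\mathrm{SF}$. Fix an enumeration of the finite sequences of rationals; the corresponding linear combinations of the $d_j(X)$ give Borel maps $X\mapsto z_c(X)$, $c\in\omega$, that enumerate a dense $\mathbb Q$-linear subspace $Z(X)$ of $X$. With $x_N=z_{c_N}(X)$, the condition that follows the quantifiers in $(**)$ is a countable conjunction of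 Borel conditions on $(X,n,\lambda,\mu,(c_N))$. This is the quantifier count mentioned in the introduction.

\subsection{The idea}

Let II try to prove $(**)$ by playing $n$, $\lambda$ and $(x_N)$, and let I try to refute it by playing $\mu$, all sequences being produced term by term. The difficulty is that simultaneous play ignores the order of the quantifiers: II can adapt $\lambda_j$ to the part of $\mu$ already played, and I can adapt $\mu_i$ to the vectors $x_N$ already played. We remove both illegitimate advantages by one device. The terms of $\mu$ and the indices of the $x_N$ must be small: a term played in round $j$ is at most $j$. To keep all values reachable, a player may pass and wait for a later round. Then up to round $j$ only finitely many histories of $\mu$ are relevant, so the answers $\lambda_j$ of a strategy have a maximum, and by monotonicity the maximum serves against every $\mu$. A compactness argument does the same for $\mu$ against the $x_N$.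

Passing creates the payoff. Player I must eventually produce all of $\mu$ (an event happening infinitely often), and then II loses unless II produces all $x_N$ without ever coming close to $B_\mu$ (an event that I wants to see only finitely often). If both players pass forever, II wins: in $(**)$ the sequence $\mu$ is due before $(x_N)$, so II is entitled to wait.

\subsection{The labeling $\ell_X$}

Fix $X\in\mathrm{SF}$, write $z_c=z_c(X)$, and interpret a play $\alpha\in\omega^\omega$ as follows. The move $\alpha(0)$ is ignored, and $n=\alpha(1)$. In round $j\ge0$, I plays $u_j=\alpha(2j+2)$, and then II plays $\alpha(2j+3)$, which codes a pair $(\lambda_j,v_j)\in\omega^2$ through a fixed bijection $\omega\to\omega^2$.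
\begin{itemize}
\item The move $u_j$ is \emph{real} if $1\le u_j\le j+1$, and its \emph{value} is then $u_j-1\le j$; otherwise it is a pass. The value of the $i$-th real move of I is called $\mu_i$ $(i=0,1,\dots)$.
\item Let $N\le j$ be the number of real moves of II before round $j$. The move $v_j$ is \emph{real} if $1\le v_j\le j+1$ and $c=v_j-1$ satisfies $p_k(z_c)\le\lambda_k$ for all $k\le N$; then $x_N:=z_c$. Otherwise it is a pass.
\item A position is a \emph{hit} if there are $c\in\omega$ and a rational convex combination $z$ of the vectors $x_N$ chosen so far such that $\mu_m$ is already defined and $p_m(z_c)\le\mu_m$ for all $m<c$, and $p_n(z-z_c)<1$. Every extension of a hit is a hit.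
\end{itemize}
Let $\ell_X(p)=1$ if the last move of $p$ is a real move of I; $\ell_X(p)=2$ if the last move of $p$ is a real move of II and $p$ is not a hit; and $\ell_X(p)=0$ otherwise. If a hit occurs, no later label is $2$; if none occurs, every real move of II gives a label $2$. So I wins a play of $G(\ell_X)$ if and only if
\begin{quote}
I makes infinitely many real moves, and either II makes only finitely many real moves or a hit occurs.
\end{quote}

The map $X\mapsto\ell_X$ is Borel. Indeed, fix a position $p$. The numbers $n,u_j,\lambda_j,v_j,\mu_i$ are read off from $p$ alone. By induction on $j$, the set of $X$ for which $v_j$ is real is a finite Boolean combination of the Borel sets $\{X:p_k(z_c(X))\le\lambda_k\}$. So $\mathrm{SF}$ splits into finitely many Borel pieces on each of which the list of real moves of II in $p$ is constant, and on each piece ``$p$ is a hit'' is a countable disjunction, over $c$ and the rational coefficients of $z$, of Borel conditions.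

\begin{proposition}\label{prop:upper}
For $X\in\mathrm{SF}$: $X\in\mathrm D$ if and only if $\ell_X\in W$. Hence $\mathrm D\in\Gamma(\mathrm{SF})$.
\end{proposition}

\begin{proof}
\emph{If I has a winning strategy $\tau$, then $X\in\mathrm D$.} Suppose not, and take $n,\lambda$ from $(**)$. For $v$ in the compact space $\prod_j\{0,\dots,j+1\}$ consider the play in which I follows $\tau$ and II plays $n$ and then $(\lambda_j,v_j)$ in round $j$. Since I wins, I makes infinitely many real moves; let $r_i(v)$ be the round of the $i$-th one and $\mu_i(v)\le r_i(v)$ its value. The function $r_i$ is locally constant: the moves $u_0,\dots,u_j$ depend only on $v_0,\dots,v_{j-1}$, so $r_i(v')=r_i(v)$ whenever $v'$ agrees with $v$ below $r_i(v)$. By compactness $r_i\le T_i$ for some $T_i\in\omega$, and so $\mu_i(v)\le T_i$ for all $v$. Take $(x_N)$ from $(**)$ for $\mu=T=(T_i)_i$, say $x_N=z_{c_N}$. Choose rounds $j_0<j_1<\cdots$ with $j_N\ge c_N$ and let $v_{j_N}=c_N+1$ and $v_j=0$ for all other $j$. By induction on $N$, the move $v_{j_N}$ is preceded by exactly $N$ real moves of II and is itself real, because $x_N\in V_{\lambda,N}$. So II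 makes infinitely many real moves, and since I wins, a hit occurs: there are $z\in\operatorname{co}_{\mathbb Q}\{x_N\}$ and $c$ with $p_m(z_c)\le\mu_m(v)\le T_m$ for $m<c$ and $p_n(z-z_c)<1$. Then $c\in I_T$, which contradicts the choice of $(x_N)$.

\emph{If I has no winning strategy, then $X\notin\mathrm D$.} By determinacy II has a winning strategy. Consider the plays in which II follows it, $\alpha(0)=0$, and $u_j\in\{0,\dots,j+1\}$ for all $j$. The number $n$ is the same in all of them, and $\lambda_j$ depends only on $(u_0,\dots,u_j)$, which takes finitely many values; let $\lambda_j^*$ be the largest possible $\lambda_j$. We verify $(**)$ with $n$ and $\lambda^*$. Given $\mu\in\omega^\omega$, choose rounds $j_0<j_1<\cdots$ with $j_i\ge\mu_i$ and let I play $u_{j_i}=\mu_i+1$ and $u_j=0$ for all other $j$. In this play I makes infinitely many real moves, with values $\mu_0,\mu_1,\dots$, and loses. So II makes infinitely many real moves, which produce $x_N\in Z(X)$ with $p_k(x_N)\le\lambda_k\le\lambda_k^*$ for $k\le N$, and no hit occurs. If some $z\in\operatorname{co}_{\mathbb Q}\{x_N\}$ and $c\in I_\mu$ had $p_n(z-z_c)<1$, then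 every position long enough to contain $\mu_0,\dots,\mu_{c-1}$ and the vectors used in $z$ would be a hit. So $(**)$ holds, and $X\notin\mathrm D$ by Proposition~\ref{prop:starprime}.
\end{proof}

\section{The lower bound: reducing $W$ to $\mathrm D$}\label{sec:lower}

We construct one separable Fr\'echet space $\mathbb E$ and, for each labeling $\ell$, a closed subspace $X_\ell$ spanned by some of its unit vectors, such that $X_\ell$ is distinguished if and only if $\ell\in W$.

\subsection{Design}

The space $\mathbb E$ modifies $X^+$ of Section~\ref{sec:examples} in three ways, one for each quantifier of $(**)$.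

\emph{The blocks are indexed by finite parts of strategies of II.} The index $i$ becomes a sequence $g\in\omega^i$, regarded as the first $i$ values of a strategy of II, and the $k$-th seminorm on the block is multiplied by a weight $a_k(g)$ that depends only on the first $k$ values. Along one strategy $\gamma$ the weights are constants $a_k(\gamma)$, which a suitable $\lambda$ dominates; this is how a winning strategy of II yields $\lambda$. Conversely, a given $\lambda$ confines the strategies that matter to a compact set $K$.

\emph{The twins are partial plays that look good for I.} A twin in a block with index $g\in\omega^i$ is a list $s$ of $i$ positions with label $1$ along a play consistent with $g$, and its weight in the late seminorms measures the size of the first few positions of $s$. A bounded set can use only twins whose $l$-th position is bounded by a function of $l$. By K\"onig's lemma such twins run out along a winning strategy of II; and a winning strategy of I supplies them, with one bound for all of $K$.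

\emph{The index $j$ is a budget for the label $2$.} In the block $(g,j)$ only twins with fewer than $j$ labels $2$ are admitted. If I wins, each $\gamma\in K$ needs only a finite budget, but the budget need not depend continuously on $\gamma$, so the compactness of $K$ gives no common bound. We therefore sum the blocks only along chains, each of which follows a single $\gamma$ with $j\to\infty$, and pass from chains to arbitrary functionals by an integral representation.

\subsection{The space $\mathbb E$}

Fix a bijection $h\colon\omega^{<\omega}\to\omega$; $h(p)$ is the \emph{code} of the position $p$. Let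
\[
R=\{(g,j): g\in\omega^{<\omega}\setminus\{\emptyset\},\ j\in\omega\},\qquad\kappa(g,j)=|g|+j,
\]
and write $(g,j)\prec(g',j')$ if $g\subsetneq g'$ and $j<j'$. A \emph{chain} is a subset of $R$ any two distinct elements of which are $\prec$-comparable. For a nonempty finite or infinite sequence $g$ of natural numbers, of length $|g|\le\infty$, put
\[
A_t(g)=1+\max_{l<\min(t,|g|)}g_l\quad(t\ge1),\qquad a_k(g)=\prod_{t=1}^kA_t(g)\quad(k\ge0),
\]
so that $a_0=1$. We shall use three properties, all read off from the definition:
\begin{enumerate}
\item[(A1)] $A_t(g)=A_t(g')$ if $g\subseteq g'$ and $|g|\ge t$; hence $a_k(g)=a_k(g')$ if $g\subseteq g'$ and $|g|\ge k$;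
\item[(A2)] $1\le A_t(g)\le A_t(g')$ if $g\subseteq g'$;
\item[(A3)] $a_t(g)=a_n(g)\prod_{n<u\le t}A_u(g)\ge a_n(g)A_t(g)$ if $t>n$.
\end{enumerate}
The point of taking a product is (A3): the ratio $a_t/a_n$ controls all of $g_0,\dots,g_{t-1}$, including the values below $n$, whatever $n$ is.

Let $r=(g,j)\in R$ and $i=|g|$. The \emph{block} $\mathbb F_r$ is the space of finitely supported real functions $v$ on $(\omega^{<\omega})^i\cup\{d\}$, where $d$ is a new symbol; its unit vectors are $e_{r,s}$, and $d_r=e_{r,d}$. Let $\sigma(v)=\sum_sv_s$, the sum including $s=d$. For $1\le m\le i$ put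
\[
w_m(s)=1+\max_{l<m}h(s_l)\quad\text{for }s=(s_0,\dots,s_{i-1})\in(\omega^{<\omega})^i,\qquad w_m(d)=1+i,
\]
and define
\[
\|v\|_{k,r}=\begin{cases}a_k(g)\,|\sigma(v)|&\text{if }k\le j,\\[2pt] a_k(g)\sum_s|v_s|\,w_{k-j}(s)&\text{if }j<k\le\kappa(r),\\[2pt] \|v\|_{\kappa(r),r}&\text{if }k>\kappa(r).\end{cases}
\]
These are seminorms. They increase with $k$, because $a_k$ and $w_m$ increase with their indices and $w_m\ge1$, and they are norms for $k>j$; the middle range is nonempty since $i\ge1$. On the algebraic direct sum $\mathbb F=\bigoplus_{r\in R}\mathbb F_r$, with elements $x=(x_r)_{r\in R}$, put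
\[
q_k(x)=\max_{c\text{ chain}}\ \sum_{r\in c}\|x_r\|_{k,r},\qquad p_k=2^kq_k .
\]
The maximum exists because only finitely many $x_r$ are nonzero. The $p_k$ are seminorms with $2p_k\le p_{k+1}$, and they separate points because singletons are chains. Setting some of the components $x_r$ equal to $0$ does not increase any $p_k$. Let $\mathbb E$ be the completion of $\mathbb F$. It is a Fr\'echet space, the extended $p_k$ form an admissible sequence for it and for its closed subspaces, and it is separable since the rational combinations of unit vectors are dense. Fix an isomorphism $J$ of $\mathbb E$ onto a closed subspace of $C(\mathbb R)$.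

\subsection{The subspaces $X_\ell$}

A sequence $\gamma\in\omega^\omega$ codes the strategy of II that plays $\gamma(h(p))$ at each position $p$ of odd length, and every strategy of II has such a code. Fix $\ell\in\mathbb L$. For $g\in\omega^i$, $i\ge1$, let $T^g$ be the set of $s=(s_0,\dots,s_{i-1})\in(\omega^{<\omega})^i$ such that
\begin{enumerate}
\item[(T1)] $\emptyset\subsetneq s_0\subsetneq s_1\subsetneq\dots\subsetneq s_{i-1}$;
\item[(T2)] $\ell(s_l)=1$ for all $l<i$;
\item[(T3)] $s_{i-1}(|p|)=g(h(p))$ for every $p\subsetneq s_{i-1}$ of odd length with $h(p)<i$.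
\end{enumerate}
Condition (T3) says that II has followed $g$ wherever $g$ prescribes a move. For $s\in T^g$ let $b(s)$ be the number of positions $t\subseteq s_{i-1}$ with $\ell(t)=2$, and let
\[
S^{(g,j)}=\{s\in T^g: b(s)<j\}.
\]
If $s\in T^g$ and $1\le i'\le i$, then $s{\upharpoonright}i'\in T^{g\upharpoonright i'}$ and $b(s{\upharpoonright}i')\le b(s)$, because $s_{i'-1}\subseteq s_{i-1}$ and (T3) for $i'$ concerns fewer positions $p$. Hence
\begin{equation}\label{eq:restrict}
s\in S^{(g,j)},\ 1\le i'\le|g|\quad\Longrightarrow\quad s{\upharpoonright}i'\in S^{(g\upharpoonright i',\,j)}.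
\end{equation}
Let $F_\ell=\operatorname{span}\{e_{r,s}:r\in R,\ s\in S^r\cup\{d\}\}$, let $X_\ell$ be the closure of $F_\ell$ in $\mathbb E$, and put $\Phi(\ell)=J(X_\ell)\in\mathrm{SF}$.

\begin{lemma}\label{lem:borelPhi}
The map $\Phi\colon\mathbb L\to\mathrm{SF}$ is Borel.
\end{lemma}

\begin{proof}
Let $O\subseteq C(\mathbb R)$ be open. The rational combinations of unit vectors that lie in $F_\ell$ are dense in $X_\ell$, so $\{\ell:\Phi(\ell)\cap O\neq\emptyset\}$ is the union of the sets $\{\ell:x\in F_\ell\}$ over the countably many rational combinations $x$ of unit vectors with $Jx\in O$. Each of these sets is clopen: $x\in F_\ell$ means that finitely many given $s$ belong to $S^r\cup\{d\}$ for given $r$, and whether $s\in S^r$ depends only on the values of $\ell$ at the initial segments of the last entry of $s$.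
\end{proof}

\subsection{If II wins, the twins run out}

\begin{proposition}\label{prop:IIwins}
If $\ell\notin W$, then $X_\ell$ is not distinguished.
\end{proposition}

\begin{proof}
By determinacy, let $\gamma$ code a winning strategy of II in $G(\ell)$. We verify $(*)$ with $X_0=F_\ell$, $n=0$ and $\lambda_k=4\cdot2^ka_k(\gamma)$, following Example~\ref{ex:minus}. Let $B\subseteq X_\ell$ be bounded and nonempty. By Lemma~\ref{lem:dense} we may assume $B\subseteq F_\ell$, since the functional $y$ below is continuous and a bound $|y|\le1$ passes to the closure. Let $\mu_k=1+\sup_Bp_k$. In Example~\ref{ex:minus} the elements of $B$ had small sums $\sigma$ on far blocks because $d$ is heavy. Now other unit vectors are present, and we must show that all of them are heavy for one seminorm or another.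

\medskip
\noindent\emph{Claim. For $j\in\omega$ and $\delta>0$ there is $I(j,\delta)\ge1$ such that $|\sigma(x_r)|\le\delta$ whenever $x\in B$, $i\ge I(j,\delta)$ and $r=(\gamma{\upharpoonright}i,j)$.}
\medskip

Put $L_m=2^m\mu_{j+m}/\delta$ for $m\ge1$. Let $\mathcal T$ consist of the empty sequence and of all $s$ of length $i\ge1$ with $s\in S^{(\gamma\upharpoonright i,\,j)}$ and $h(s_l)\le L_{l+1}$ for $l<i$. By \eqref{eq:restrict}, $\mathcal T$ is a tree, and it is finitely branching because $h$ is injective. Suppose that $\mathcal T$ has an infinite branch $(\beta_l)_{l\in\omega}$. By (T1), $\alpha=\bigcup_l\beta_l$ is an infinite play. It follows $\gamma$: if $p\subsetneq\alpha$ has odd length, then $p\subsetneq\beta_{i-1}$ and $h(p)<i$ for large $i$, and (T3) gives $\alpha(|p|)=\gamma(h(p))$. By (T2) infinitely many positions of $\alpha$ have label $1$, and fewer than $j$ have label $2$. So I wins $\alpha$, although $\gamma$ is winning for II. Thus $\mathcal T$ has no infinite branch, and by K\"onig's lemma it is finite. Let $I=I(j,\delta)\ge\max(1,L_1)$ be larger than the length of every element of $\mathcal T$.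

Let $i\ge I$, $r=(\gamma{\upharpoonright}i,j)$, $x\in B$ and $v=x_r$. For $1\le m\le i$ we have $j<j+m\le\kappa(r)$, so
\[
\sum_s|v_s|\,w_m(s)\le\|v\|_{j+m,r}\le p_{j+m}(x)\le\mu_{j+m},
\]
and therefore $\sum\{|v_s|:w_m(s)>L_m\}\le\mu_{j+m}/L_m=\delta2^{-m}$. Every $s\in S^r\cup\{d\}$ satisfies $w_m(s)>L_m$ for some $1\le m\le i$. For $s=d$ take $m=1$, as $w_1(d)=1+i>L_1$. If $s\in S^r$ had $w_m(s)\le L_m$ for all $1\le m\le i$, then $h(s_l)<w_{l+1}(s)\le L_{l+1}$ for all $l<i$, and $s$ would be an element of $\mathcal T$ of length $i\ge I$. Since $v$ is supported on $S^r\cup\{d\}$, we obtain $|\sigma(v)|\le\sum_s|v_s|\le\sum_{m\ge1}\delta2^{-m}=\delta$. This proves the claim.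

Choose $i_0<i_1<\cdots$ with $i_N\ge\max(N,I(N,2^{-N}))$ and put $r_N=(\gamma{\upharpoonright}i_N,N)$. Then $r_0\prec r_1\prec\cdots$ is a chain. Let $x_N=4d_{r_N}\in F_\ell$, and $y(x)=\frac12\sum_N\sigma(x_{r_N})$ for $x\in F_\ell$. Since $\|v\|_{0,r}=|\sigma(v)|$ on every block and the $r_N$ form a chain, $|y|\le\frac12q_0\le p_0$; so $y$ extends to an element of $X_\ell^*$ with $|y|\le p_0$. By the claim, $|y|\le\frac12\sum_N2^{-N}=1$ on $B$. Moreover $y(x_N)=2$. Finally, for $k\le N\le i_N$ the first case of the definition of $\|\cdot\|_{k,r_N}$ applies, and (A1) gives $p_k(x_N)=2^k\cdot4a_k(\gamma{\upharpoonright}i_N)=\lambda_k$, so that $x_N\in V_{\lambda,N}$. By Proposition~\ref{prop:star}, $X_\ell$ is not distinguished.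
\end{proof}

\subsection{If I wins, there are enough bounded twins}

\begin{proposition}\label{prop:Iwins}
If $\ell\in W$, then $X_\ell$ is distinguished.
\end{proposition}

\begin{proof}
Let $\tau$ be a winning strategy of I in $G(\ell)$. We show that $(*)$ fails for $X_0=F_\ell$. Let $n$ and $\lambda$ be given; enlarging $\lambda$, we may assume that it is nondecreasing and that $\lambda_k\ge1$.

\medskip
\noindent\emph{Step 1: twins from the strategy.} For $\gamma\in\omega^\omega$ let $\alpha_\gamma$ be the play of $\tau$ against $\gamma$. It is won by I. Let $t_0<t_1<\cdots$ list the lengths $t\ge1$ with $\ell(\alpha_\gamma{\upharpoonright}t)=1$, put $\beta_l(\gamma)=\alpha_\gamma{\upharpoonright}t_l$, and let $b^*(\gamma)<\infty$ be the number of positions of $\alpha_\gamma$ with label $2$. For every $i\ge1$ the sequence $s=(\beta_0(\gamma),\dots,\beta_{i-1}(\gamma))$ satisfies (T1)--(T3) for $g=\gamma{\upharpoonright}i$, and $b(s)\le b^*(\gamma)$. Each $\beta_l$ is locally constant: $\beta_l(\gamma')=\beta_l(\gamma)$ if $\gamma'$ agrees with $\gamma$ at the finitely many codes $h(p)$, $p\subsetneq\beta_l(\gamma)$.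

\medskip
\noindent\emph{Step 2: the compact set $K$ and the map $P$.} Let
\[
K=\{\gamma\in\omega^\omega:A_t(\gamma)\le\lambda_t\text{ for all }t>n\}.
\]
It contains the zero sequence, it is closed since $A_t(\gamma)$ depends only on $\gamma{\upharpoonright}t$, and $1+\gamma_l\le\lambda_{\max(l,n)+1}$ for $\gamma\in K$; so $K$ is nonempty and compact, and $\rho_l=\max_{\gamma\in K}h(\beta_l(\gamma))$ is finite. Call $r=(g,j)\in R$ \emph{good} if $j\ge n$, $A_t(g)\le\lambda_t$ for all $t>n$, and some $s\in S^r$ satisfies $h(s_l)\le\rho_l$ for all $l<|g|$; fix one such $s=s_r$. Put $P_rv=\sigma(v)e_{r,s_r}$ for $v\in\mathbb F_r$ if $r$ is good and $P_r=0$ otherwise, and let $P=\bigoplus_rP_r\colon F_\ell\to F_\ell$. As in Example~\ref{ex:plus}, $P$ trades vectors for their twins. We show that it maps $p_n$-bounded sets to bounded sets. Let $M_k=1$ for $k\le n$ and $M_k=(1+\max_{l<k}\rho_l)\prod_{n<t\le k}\lambda_t$ for $k>n$. Then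
\begin{equation}\label{eq:P}
\|P_rv\|_{k,r}\le M_k\|v\|_{n,r}\quad\text{for all }k,r,v,\qquad\text{hence}\qquad p_k(Px)\le2^{k-n}M_k\,p_n(x).
\end{equation}
To see this let $r=(g,j)$ be good. Since $n\le j$, we have $\|v\|_{n,r}=a_n(g)|\sigma(v)|$. For $k\le n$, $\|P_rv\|_{k,r}=a_k(g)|\sigma(v)|\le\|v\|_{n,r}$. For $k>n$ let $k'=\min(k,\kappa(r))$, so that $n<k'\le k$ and $\|\cdot\|_{k,r}=\|\cdot\|_{k',r}$. Now $\|P_rv\|_{k',r}$ equals $a_{k'}(g)|\sigma(v)|$ times a factor that is $1$ if $k'\le j$ and $w_{k'-j}(s_r)$ if $k'>j$, in both cases at most $1+\max_{l<k}\rho_l$; and $a_{k'}(g)\le a_n(g)\prod_{n<t\le k}\lambda_t$ by (A3). This proves the first inequality, and the second follows by summing along chains. In particular $p_n(Px)\le p_n(x)$.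

\medskip
\noindent\emph{Step 3: the bounded set.} By \eqref{eq:P} the set
\[
B=\{x\in X_\ell:p_k(x)\le2^k\lambda_k\ \forall k\}+\{Px:x\in F_\ell,\ p_n(x)\le\lambda_n\}
\]
is bounded. Suppose that $y\in X_\ell^*$ and $x_N\in V_{\lambda,N}\cap F_\ell$ satisfy $|y|\le p_n$, $|y|\le1$ on $B$ and $y(x_N)\ge2$ for all $N$; we derive a contradiction. For $N\ge n$ let $x_N'$ be the restriction of $x_N$ to the blocks with $\kappa(r)\le N$, let $x_N''=x_N-x_N'$, and let $z_N=x_N''-Px_N''$. For $k\le N$ we have $p_k(x_N')\le p_k(x_N)\le\lambda_k$. For $k>N$ the seminorms $\|\cdot\|_{k,r}$ and $\|\cdot\|_{N,r}$ coincide on the blocks with $\kappa(r)\le N$, so $p_k(x_N')=2^{k-N}p_N(x_N')\le2^k\lambda_N\le2^k\lambda_k$. (This is the purpose of freezing the seminorms at $\kappa(r)$: the condition $x_N\in V_{\lambda,N}$ says nothing about $p_k$ for $k>N$.) Also $p_n(x_N'')\le\lambda_n$. Hence $x_N'+Px_N''\in B$, and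
\begin{equation}\label{eq:one}
y(z_N)=y(x_N)-y(x_N'+Px_N'')\ge2-1=1\qquad(N\ge n).
\end{equation}
In Example~\ref{ex:plus} the remainder had $p_n$-seminorm $0$. Here $z_N$ may live on blocks that are not good because their budget $j$ is too small, and we only know $p_n(z_N)\le p_n(x_N'')+p_n(Px_N'')\le2\lambda_n$. What we can show is that $z_N$ becomes small along each single chain, and that this suffices.

\medskip
\noindent\emph{Step 4: integral representation of $y$.} Let $\mathrm{Ch}$ be the set of linear functionals $\varphi$ on $F_\ell$ such that $|\varphi|\le2^n\|\cdot\|_{n,r}$ on $F_\ell\cap\mathbb F_r$ for every $r$, and such that the set $c(\varphi)$ of all $r$ for which $\varphi$ does not vanish on $F_\ell\cap\mathbb F_r$ is a chain. For $\varphi\in\mathrm{Ch}$,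
\begin{equation}\label{eq:phi}
|\varphi(x)|\le2^n\sum_{r\in c(\varphi)}\|x_r\|_{n,r}\le p_n(x)\qquad(x\in F_\ell).
\end{equation}
So $\mathrm{Ch}$ is a subset of the compact space $\prod_{x\in F_\ell}[-p_n(x),p_n(x)]$, and it is closed: linearity and the bounds on the blocks are closed conditions, and for each pair of distinct incomparable $r,r'$ the condition ``$\varphi$ vanishes on the block $r$ or on the block $r'$'' defines a union of two closed sets. Thus $\mathrm{Ch}$ is compact, and $\hat x(\varphi)=\varphi(x)$ defines $\hat x\in C(\mathrm{Ch})$ for $x\in F_\ell$. Moreover $\|\hat x\|_\infty=p_n(x)$: take a finite chain $c$ with $q_n(x)=\sum_{r\in c}\|x_r\|_{n,r}$, and for $r\in c$ use the Hahn--Banach theorem to find a linear $f_r$ on $F_\ell\cap\mathbb F_r$ with $|f_r|\le\|\cdot\|_{n,r}$ and $f_r(x_r)=\|x_r\|_{n,r}$; then $\varphi(x')=2^n\sum_{r\in c}f_r(x'_r)$ defines $\varphi\in\mathrm{Ch}$ with $\varphi(x)=p_n(x)$. Since $|y(x)|\le p_n(x)=\|\hat x\|_\infty$, the rule $\hat x\mapsto y(x)$ is a well-defined functional of norm at most $1$ on a subspace of $C(\mathrm{Ch})$. Extend it by the Hahn--Banach theorem and apply the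 Riesz representation theorem: there is a regular signed Borel measure $\nu$ on $\mathrm{Ch}$ of total variation $\|\nu\|\le1$ with
\[
y(x)=\int_{\mathrm{Ch}}\varphi(x)\,d\nu(\varphi)\qquad(x\in F_\ell).
\]

\medskip
\noindent\emph{Step 5: $\limsup_N|\varphi(z_N)|\le\frac12$ for every $\varphi\in\mathrm{Ch}$.} Let $c=c(\varphi)$, let $c_N=\{r\in c:\kappa(r)>N\}$, and write $x_{N,r}$ for the components of $x_N$. By \eqref{eq:phi},
\begin{equation}\label{eq:chain}
|\varphi(z_N)|\le2^n\sum_{r\in c_N}\|x_{N,r}-P_rx_{N,r}\|_{n,r}.
\end{equation}
If $c$ is finite, $c_N$ is empty for large $N$. Let $c$ be infinite. Distinct elements $(g,j)$ of $c$ have comparable $g$ of different lengths and different $j$. So $\gamma=\bigcup_{(g,j)\in c}g$ belongs to $\omega^\omega$, and for each $m$ only finitely many $(g,j)\in c$ have $|g|<m$ or $j<m$. These finitely many elements leave $c_N$ when $N$ is large: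
\begin{equation}\label{eq:far}
\text{for each $m$ and all large $N$, every }(g,j)\in c_N\text{ has }|g|\ge m\text{ and }j\ge m.
\end{equation}

\emph{Case 1: $\gamma\notin K$.} Fix $t>n$ with $A_t(\gamma)>\lambda_t$, and let $N\ge t$ be so large that \eqref{eq:far} holds for $m=t$. Let $r=(g,j)\in c_N$. By (A1), $A_t(g)=A_t(\gamma)>\lambda_t$, so $r$ is not good and $P_r=0$. Since $n<t\le j$, (A3) gives
\[
\|v\|_{t,r}=a_t(g)|\sigma(v)|\ge A_t(g)\,a_n(g)|\sigma(v)|\ge\lambda_t\|v\|_{n,r}.
\]
As $c_N$ is a chain and $p_t(x_N)\le\lambda_t$, \eqref{eq:chain} yields
\[
|\varphi(z_N)|\le\frac{2^n}{\lambda_t}\sum_{r\in c_N}\|x_{N,r}\|_{t,r}\le\frac{2^n}{\lambda_t}\,q_t(x_N)=\frac{2^{n-t}p_t(x_N)}{\lambda_t}\le\frac12 .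
\]

\emph{Case 2: $\gamma\in K$.} Let $N$ be so large that \eqref{eq:far} holds for $m=\max(n,b^*(\gamma))+1$, and let $r=(g,j)\in c_N$, $i=|g|$, so that $g=\gamma{\upharpoonright}i$. Then $j\ge n$; $A_t(g)\le A_t(\gamma)\le\lambda_t$ for $t>n$ by (A2); and $s=(\beta_0(\gamma),\dots,\beta_{i-1}(\gamma))$ lies in $T^g$ with $b(s)\le b^*(\gamma)<j$ by Step 1, so $s\in S^r$, and $h(s_l)\le\rho_l$ because $\gamma\in K$. Thus $r$ is good, and $\|v-P_rv\|_{n,r}=a_n(g)|\sigma(v)-\sigma(v)|=0$ for all $v\in\mathbb F_r$. By \eqref{eq:chain}, $\varphi(z_N)=0$.

\medskip
\noindent\emph{Step 6: conclusion.} The continuous functions $\varphi\mapsto|\varphi(z_N)|$, $N\ge n$, are bounded by $2\lambda_n$, and $|\nu|$ is a finite measure. So Fatou's lemma, applied to the nonnegative functions $2\lambda_n-|\varphi(z_N)|$, gives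
\[
\limsup_N|y(z_N)|\le\int_{\mathrm{Ch}}\limsup_N|\varphi(z_N)|\,d|\nu|(\varphi)\le\frac12,
\]
which contradicts \eqref{eq:one}. Hence $(*)$ fails, and $X_\ell$ is distinguished by Proposition~\ref{prop:star}.
\end{proof}

\begin{remark}
The seminorm $q_k$ is an $\ell_1$-sum along chains and a maximum over antichains, and both features are used. If $q_0$ were the maximum over single blocks, the functional $y$ of Proposition~\ref{prop:IIwins} would not be $q_0$-continuous: $\sum_{N<M}d_{r_N}$ would have seminorm $1$, while $y$ takes the value $M/2$ on it. If $q_n$ were the sum over all blocks, the norming functionals of Step 4 would be supported on all of $R$, and there would be no single $\gamma$, and no single budget $b^*(\gamma)$, in Step 5.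
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:upper} gives $\mathrm D\in\Gamma(\mathrm{SF})$. The map $\Phi$ is Borel by Lemma~\ref{lem:borelPhi}, and $\Phi(\ell)$ is isomorphic to $X_\ell$, so $\Phi^{-1}(\mathrm D)=W$ by Propositions~\ref{prop:IIwins} and~\ref{prop:Iwins}. If $A=f^{-1}(W)$ with $f$ Borel, then $A=(\Phi\circ f)^{-1}(\mathrm D)$.
\end{proof}

\section{The class $\Gamma$}\label{sec:class}

\subsection{Games with an arbitrary order of moves}

To place a set in $\Gamma$ we describe a game, and it is convenient not to insist on strict alternation. A \emph{general labeled game} is a pair $(o,\ell)$ with $o\colon\omega^{<\omega}\to\{\mathrm I,\mathrm{II}\}$ and $\ell\in\mathbb L$. The players build $\bar\alpha\in\omega^\omega$, Player $o(\bar\alpha{\upharpoonright}i)$ choosing $\bar\alpha(i)$, and the winning condition is that of $G(\ell)$.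

\begin{lemma}\label{lem:general}
For each $o$ there is a continuous map $\ell\mapsto\tilde\ell$ from $\mathbb L$ to $\mathbb L$ such that each player has a winning strategy in $(o,\ell)$ if and only if the same player has one in $G(\tilde\ell)$. In particular, general labeled games are determined.
\end{lemma}

\begin{proof}
Both players propose a move at every step, and only the proposal of the player on turn counts. Given $\alpha\in\omega^\omega$, define $\bar\alpha$ recursively by $\bar\alpha(i)=\alpha(2i)$ if $o(\bar\alpha{\upharpoonright}i)=\mathrm I$ and $\bar\alpha(i)=\alpha(2i+1)$ otherwise. Since $\bar\alpha{\upharpoonright}i$ is determined by $\alpha{\upharpoonright}2i$, we may put $\tilde\ell(\alpha{\upharpoonright}2i)=\ell(\bar\alpha{\upharpoonright}i)$, and $\tilde\ell(p)=0$ for $|p|$ odd. Each value of $\tilde\ell$ is $0$ or a fixed value of $\ell$, so the map is continuous, and $\alpha$ has the same winner in $G(\tilde\ell)$ as $\bar\alpha$ in $(o,\ell)$. A player with a winning strategy in $(o,\ell)$ wins $G(\tilde\ell)$ by computing $\bar\alpha{\upharpoonright}i$, proposing the move of the strategy when on turn in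 $(o,\ell)$, and $0$ otherwise; then $\bar\alpha$ follows the strategy. A player with a winning strategy in $G(\tilde\ell)$ wins $(o,\ell)$ by maintaining an auxiliary play $\alpha$ that follows this strategy, in which the opponent's proposals are the opponent's actual moves when they count and $0$ when they do not.
\end{proof}

Thus, to prove $A\in\Gamma(Y)$, it suffices to give a function $o$ that does not depend on $y\in Y$ and labelings $\ell_y$, Borel in $y$, such that $y\in A$ if and only if I has a winning strategy in $(o,\ell_y)$. In the games below a move from a countable nonempty set of options is coded by a natural number through a surjection from $\omega$ onto that set, so that every number is a legal move. Changing finitely many labels along a play does not change its winner.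

\subsection{The projective bound and the Suslin operation}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
The set of pairs $(\ell,\tau)$ such that $\tau$ is a winning strategy of I in $G(\ell)$ is $\boldsymbol\Pi^1_1$: for all sequences of moves of II, the resulting play satisfies a Borel condition. Its projection $W$ is $\boldsymbol\Sigma^1_2$. By determinacy $\mathbb L\setminus W$ is the set of $\ell$ for which II has a winning strategy, which is $\boldsymbol\Sigma^1_2$ for the same reason. So $W$ and its Borel preimages are $\boldsymbol\Delta^1_2$.
\end{proof}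

\begin{lemma}\label{lem:suslin}
Let $Y$ be a standard Borel space. Then $\Gamma(Y)$ contains the Borel sets, and if $A_s\in\Gamma(Y)$ for all $s\in\omega^{<\omega}$, then $\Gamma(Y)$ contains both
\[
\mathcal A(A_s)=\{y:\exists\alpha\,\forall n\ y\in A_{\alpha\upharpoonright n}\}\qquad\text{and}\qquad\mathcal A^*(A_s)=\{y:\forall\alpha\,\exists n\ y\in A_{\alpha\upharpoonright n}\}.
\]
\end{lemma}

\begin{proof}
If $B\subseteq Y$ is Borel, map $B$ to the constant labeling $1$ and $Y\setminus B$ to the constant labeling $0$. Now let $A_s=f_s^{-1}(W)$ with $f_s$ Borel. In both games below the order of moves does not depend on $y$, and each label is either constant or of the form $f_s(y)(p)$, hence Borel in $y$.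

For $\mathcal A(A_s)$: at stage $n=0,1,\dots$, II either stops or continues, and in the second case I plays $\alpha(n)$. All labels in this phase are $1$. If II stops at stage $n$, the game $G(f_{\alpha\upharpoonright n}(y))$ is played from then on, with its labels. If $y\in\bigcap_nA_{\alpha\upharpoonright n}$ for some $\alpha$, then I plays this $\alpha$ and, after a stop at stage $n$, a winning strategy in $G(f_{\alpha\upharpoonright n}(y))$; if II never stops, all labels are $1$ and I wins as well. If $y\notin\mathcal A(A_s)$, then whatever $\alpha$ I produces, a stage $n$ with $y\notin A_{\alpha\upharpoonright n}$ is reached; II stops at the first one and then uses a winning strategy in $G(f_{\alpha\upharpoonright n}(y))$, which exists by determinacy.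

For $\mathcal A^*(A_s)$ the roles in the first phase are exchanged: I stops or continues, II plays $\alpha(n)$, and all labels in this phase are $0$; after a stop at stage $n$ the game $G(f_{\alpha\upharpoonright n}(y))$ is played. If $y\in\mathcal A^*(A_s)$, I stops at the first $n$ with $y\in A_{\alpha\upharpoonright n}$ and then wins. Otherwise II plays an $\alpha$ with $y\notin A_{\alpha\upharpoonright n}$ for all $n$; II wins after a stop by determinacy, and wins if I never stops because then no label is $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(d)]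
Let $\Delta=\Gamma(Y)\cap\check\Gamma(Y)$. It is closed under complements by definition, and it contains the Borel sets by Lemma~\ref{lem:suslin}, as complements of Borel sets are Borel. If all $A_s\in\Delta$, then $\mathcal A(A_s)\in\Gamma(Y)$ and $Y\setminus\mathcal A(A_s)=\mathcal A^*(Y\setminus A_s)\in\Gamma(Y)$ by Lemma~\ref{lem:suslin}, so $\mathcal A(A_s)\in\Delta$. Finally $\bigcup_kA'_k=\mathcal A(A_s)$ for $A_\emptyset=Y$ and $A_s=A'_{s(0)}$ $(s\neq\emptyset)$, so $\Delta$ is closed under countable unions.
\end{proof}

\subsection{From Borel to continuous reductions}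

The class $\Gamma$ is defined with Borel maps $f$, whereas in $\Game(\boldsymbol\Sigma^0_2\wedge\boldsymbol\Pi^0_2)$ the payoff must be simple jointly in $y$ and $\alpha$. The gap is closed by letting the players themselves verify the values of $f(y)$: a Borel statement about $y$ can be settled by a game of finite length that ends in a clopen statement.

A \emph{test} consists of a tree on $\omega$ without infinite branches in which every nonterminal node $t$ has all children $t^\frown k$, $k\in\omega$; an assignment of each nonterminal node to one of two players, Prover and Opponent; and a clopen set $O_t\subseteq\omega^\omega$ for each terminal node $t$. Given $y\in\omega^\omega$, the players move from the root to a terminal node $t$, and Prover wins if and only if $y\in O_t$. This game is determined: if Prover has no winning strategy from the root, Opponent can keep the play at nodes from which Prover has none (at such a node of Prover all children are of this kind, at such a node of Opponent some child is), and the play ends at a terminal node $t$ of this kind, so that $y\notin O_t$. A test is a test \emph{for} $B\subseteq\omega^\omega$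 if $B$ is the set of $y$ at which Prover has a winning strategy; then Opponent has one at every $y\notin B$.

\begin{lemma}\label{lem:tests}
Every Borel set $B\subseteq\omega^\omega$ has a test.
\end{lemma}

\begin{proof}
A clopen $B$ has the one-node test with $O_\emptyset=B$. Suppose that $B_k$ has a test for each $k\in\omega$. Let Prover choose $k$ at the root, and continue with the test for $B_k$ in which the two players are exchanged and each $O_t$ is replaced by its complement. There the new Prover is in the situation of the old Opponent, and so has a winning strategy if and only if $y\notin B_k$. This is a test for $\bigcup_k(\omega^\omega\setminus B_k)$. Taking all $B_k$ equal, the sets that have a test are closed under complements, and hence under countable unions. They include the clopen sets, which generate the Borel $\sigma$-algebra of $\omega^\omega$.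
\end{proof}

\begin{lemma}\label{lem:continuous}
If $f\colon\omega^\omega\to\mathbb L$ is Borel, there is a continuous $f^*\colon\omega^\omega\to\mathbb L$ with $(f^*)^{-1}(W)=f^{-1}(W)$.
\end{lemma}

\begin{proof}
For $p\in\omega^{<\omega}$ and $v\in\{0,1,2\}$ fix a test for $\{y:f(y)(p)=v\}$. Consider the following general labeled game $(o,\ell_y)$, which simulates $G(f(y))$. At each simulated position $p$, starting with $p=\emptyset$, I announces $v\in\{0,1,2\}$ as the alleged label of $p$, and II accepts or challenges. The position reached by an acceptance has label $v$; then the player on turn at $p$ in $G(f(y))$ moves, which gives the next simulated position. A challenge ends the simulation, and the test for $(p,v)$ is played with I as Prover and II as Opponent. Once a terminal node $t$ is reached, I makes irrelevant moves forever, and all later positions have label $1$ if $y\in O_t$ and label $0$ if $y\notin O_t$. All other labels are $0$. The function $o$ does not depend on $y$, and each label is a locally constant function of $y$, so $y\mapsto\ell_y$ is continuous.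

If $f(y)\in W$, let I simulate a winning strategy for $G(f(y))$, announce truthfully, and after a challenge use a winning strategy of Prover. After a challenge the labels are eventually $1$. Without a challenge the sequence of labels is, up to inserted zeros, that of a play of $G(f(y))$ won by I. So I wins. If $f(y)\notin W$, let II simulate a winning strategy for $G(f(y))$, which exists by determinacy, accept true announcements, challenge the first false one, and then use a winning strategy of Opponent. After a challenge the labels are eventually $0$. Without a challenge all announcements are true, and the labels are, up to inserted zeros, those of a play of $G(f(y))$ won by II. So II wins. By Lemma~\ref{lem:general}, $f^*(y)=\widetilde{\ell_y}$ is as required.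
\end{proof}

\subsection{The game quantifier and a normal form}

Let $\mathbb C=\{0,1,2\}^{\omega^{<\omega}\times\omega^{<\omega}}$. For $c\in\mathbb C$ and $y\in\omega^\omega$ define $\ell_{c,y}\in\mathbb L$ by $\ell_{c,y}(p)=c(y{\upharpoonright}|p|,p)$: the label of a position of length $i$ may consult only the first $i$ values of $y$. The map $(c,y)\mapsto\ell_{c,y}$ is continuous. The next proposition contains Theorem~\ref{thm:class}(a), and it parametrizes $\Gamma(\omega^\omega)$ by the single space $\mathbb C$, which is what a diagonal argument needs.

\begin{proposition}\label{prop:normal}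
For $A\subseteq\omega^\omega$ the following are equivalent:
\begin{enumerate}
\item[(i)] $A\in\Gamma(\omega^\omega)$;
\item[(ii)] $A\in\Game(\boldsymbol\Sigma^0_2\wedge\boldsymbol\Pi^0_2)$;
\item[(iii)] $A=\{y:\ell_{c,y}\in W\}$ for some $c\in\mathbb C$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii). By Lemma~\ref{lem:continuous}, $A=f^{-1}(W)$ with $f$ continuous. The sets $\{(y,\alpha):f(y)(\alpha{\upharpoonright}i)=v\}$ are clopen. Hence the set $Q$ of $(y,\alpha)$ with $f(y)(\alpha{\upharpoonright}i)=1$ for infinitely many $i$ is $\boldsymbol\Pi^0_2$, the set $R$ of $(y,\alpha)$ with $f(y)(\alpha{\upharpoonright}i)=2$ for only finitely many $i$ is $\boldsymbol\Sigma^0_2$, and $A=\Game(Q\cap R)$.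

(ii)$\Rightarrow$(iii). We first write an arbitrary $\boldsymbol\Pi^0_2$ set $Q=\bigcap_mO_m$, with $O_m\subseteq\omega^\omega\times\omega^\omega$ open, in the form ``infinitely often''. For $|s|=|u|=i$ let $m(s,u)$ be the largest $m\le i$ such that $N_s\times N_u\subseteq O_{m'}$ for all $m'<m$, where $N_s$ is the set of infinite extensions of $s$. Along $(y,\alpha)$ the numbers $m(y{\upharpoonright}i,\alpha{\upharpoonright}i)$ are nondecreasing in $i$, and they are unbounded if and only if $(y,\alpha)\in O_{m'}$ for all $m'$, since the $O_{m'}$ are open. Let $Q_0$ be the set of $(s,u)$ with $i=|s|=|u|\ge1$ and $m(s,u)>m(s{\upharpoonright}(i-1),u{\upharpoonright}(i-1))$. Then $(y,\alpha)\in Q$ if and only if $(y{\upharpoonright}i,\alpha{\upharpoonright}i)\in Q_0$ for infinitely many $i$. Applying this to the complement of a $\boldsymbol\Sigma^0_2$ set $R$, we get $R_0$ such that $(y,\alpha)\in R$ if and only if $(y{\upharpoonright}i,\alpha{\upharpoonright}i)\in R_0$ for only finitely many $i$.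

Let $A=\Game(Q\cap R)$. Put $c(s,u)=2$ on $R_0$, $c(s,u)=1$ on $Q_0\setminus R_0$, and $c(s,u)=0$ elsewhere. Along $\alpha$, the labeling $\ell_{c,y}$ takes the value $2$ finitely often if and only if $(y,\alpha)\in R$; and in that case it takes the value $1$ infinitely often if and only if $(y{\upharpoonright}i,\alpha{\upharpoonright}i)\in Q_0$ infinitely often, that is, $(y,\alpha)\in Q$. So the set of plays of $G(\ell_{c,y})$ won by I is $(Q\cap R)_y$, and (iii) follows.

(iii)$\Rightarrow$(i). The map $y\mapsto\ell_{c,y}$ is continuous.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(c)]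
Fix a bijection $\iota\colon\omega^{<\omega}\times\omega^{<\omega}\to\omega$ and define $\pi\colon\omega^\omega\to\mathbb C$ by $\pi(y)(s,u)=\min(y(\iota(s,u)),2)$. This map is continuous and onto, and $y\mapsto\ell_{\pi(y),y}$ is continuous. Suppose that $\mathbb L\setminus W\in\Gamma(\mathbb L)$. Then its preimage $A=\{y:\ell_{\pi(y),y}\notin W\}$ lies in $\Gamma(\omega^\omega)$, and Proposition~\ref{prop:normal} gives $c\in\mathbb C$ with $A=\{y:\ell_{c,y}\in W\}$. For $y$ with $\pi(y)=c$ we obtain $\ell_{c,y}\notin W\iff y\in A\iff\ell_{c,y}\in W$, a contradiction. So $\mathbb L\setminus W$ belongs to $\check\Gamma(\mathbb L)$ but not to $\Gamma(\mathbb L)$.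
\end{proof}

\subsection{Consequences for $\mathrm D$}

\begin{proof}[Proof of Corollary~\ref{cor:cons}]
By Theorems~\ref{thm:main} and~\ref{thm:class}(b), $\mathrm D\in\Gamma\subseteq\boldsymbol\Delta^1_2$. Next, $\mathrm D\notin\check\Gamma(\mathrm{SF})$: otherwise $W=\Phi^{-1}(\mathrm D)\in\check\Gamma(\mathbb L)$, that is, $\mathbb L\setminus W\in\Gamma(\mathbb L)$, against Theorem~\ref{thm:class}(c). If $\mathrm D$ were Borel reducible to its complement, which lies in $\check\Gamma(\mathrm{SF})$, then $\mathrm D$ would lie in $\check\Gamma(\mathrm{SF})$. By Theorem~\ref{thm:class}(d), $\Gamma\cap\check\Gamma$ contains all $C$-sets, so $\mathrm D$ is not a $C$-set. Analytic sets are $C$-sets, being obtained from Borel sets by $\mathcal A$, and so are their complements; hence $\mathrm D$ is neither $\boldsymbol\Sigma^1_1$ nor $\boldsymbol\Pi^1_1$. For the same reason every analytic and every coanalytic set lies in $\Gamma$, and is therefore Borel reducible to $\mathrm D$ by Theorem~\ref{thm:main}.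
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCF}
Bruno de Mendon\c{c}a Braga, Willian Hans Goes Corr\^ea, Valentin Ferenczi,
\emph{Descriptive set theory of separable Fr\'echet spaces},
arXiv:2508.09368 (2025).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
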